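\title{Coanalytic maximal orthogonal families of measures in Laver extensions}

\begin{abstract}
We show that one parameter-free $\Pi^1_1$ formula defines a maximal orthogonal family of Borel probability measures on the Cantor space both in $L$ and in every generic extension of $L$ by Laver forcing. The proof rests on a dichotomy of ZFC: a continuous map from the branches of a Laver tree to probability measures can be restricted to a Laver subtree with the same stem on which either the values are pairwise orthogonal, or all of them are nonorthogonal to one fixed measure. We also exhibit an $F_\sigma$ equivalence relation which, in a Laver extension of $L$, has no $\Sigma^1_2$ maximal discrete set with parameters in $L$; so the result depends on special properties of orthogonality.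
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $P(2^{\mathbb N})$ be the Polish space of Borel probability measures on the Cantor space $2^{\mathbb N}$, with the weak$^*$ topology. Two measures $\mu,\nu\in P(2^{\mathbb N})$ are \emph{orthogonal}, written $\mu\perp\nu$, if there is a Borel set $B\subseteq 2^{\mathbb N}$ with $\mu(B)=1$ and $\nu(B)=0$. A family $\mathcal A\subseteq P(2^{\mathbb N})$ is \emph{orthogonal} if its members are pairwise orthogonal, and it is a \emph{maximal orthogonal family}, or \emph{mof}, if in addition no $\nu\in P(2^{\mathbb N})$ is orthogonal to every member of $\mathcal A$.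

Zorn's lemma extends every orthogonal family to a mof, but it gives no description of one. The Dirac measures $\delta_x$ form an orthogonal family, which is not maximal because the fair coin-tossing measure $\lambda$ is orthogonal to all of them. One may add $\lambda$, and then all the biased coin-tossing measures, which are pairwise orthogonal by the strong law of large numbers. No explicit list of this kind is ever complete: by the theorem of Preiss and Rataj, there is no analytic mof. The first level of definability at which a mof can appear is therefore $\Pi^1_1$, and there the answer depends on the universe. Among arboreal forcing extensions of the constructible universe $L$, the Sacks and Miller extensions admit $\Pi^1_1$ mofs, while the Mathias extension does not.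

Laver forcing lies between the last two. A Laver tree is a tree on $\omega$ in which \emph{every} node above the stem has infinitely many immediate successors. A Miller tree is only required to have such a node above each of its nodes, so Laver trees are Miller trees. A Mathias condition $(s,A)$ can be viewed as the tree of increasing sequences that begin with the enumeration of $s$ and continue with elements of $A$, and this is a Laver tree. The following question is posed in \cite{Mejak}.

\begin{quote}
\textbf{Question.} Are there $\Pi^1_1$ maximal orthogonal families $\mathcal A\subseteq P(2^{\mathbb N})$ in Laver extensions, that is, in generic extensions of $L$ by Laver forcing?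
\end{quote}

The answer is yes, in a uniform form.

\begin{theorem}\label{thm:main}
There is a parameter-free $\Pi^1_1$ formula which defines a mof in $L$ and in every generic extension $L[G]$ of $L$ by (a single step of) Laver forcing.
\end{theorem}

A mof of $L[G]$ must contain measures that are not in $L$. Indeed, let $y\in 2^{\mathbb N}$ lie in $L[G]\setminus L$ and let $\sigma$ be a measure coded in $L$. A point of $\sigma$-mass greater than $1/m$ is a branch of the tree of cylinders of mass greater than $1/m$, which lies in $L$ and has fewer than $m$ nodes on each level, so its finitely many branches are in $L$. Thus $\sigma(\{y\})=0$, that is, $\delta_y\perp\sigma$. So a recursion carried out in $L$ cannot add one measure at a time; it has to add whole continuous images of closed sets, which acquire new points in $L[G]$. Now every measure of $L[G]$ has the form $f(x_G)$, where $x_G$ is the Laver real and $f$ is a continuous map on the branches of a Laver tree, coded in $L$. To take care of $f(x_G)$ in advance, we want to shrink the tree so that either the whole range of $f$ can be added to the family, or one added measure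 meets the whole range. This is what the following theorem of ZFC provides.

\begin{theorem}[Dichotomy]\label{thm:dich}
Let $T$ be a Laver tree and let $f:[T]\to P(2^{\mathbb N})$ be continuous. There is a Laver tree $S\subseteq T$ with the same stem such that either
\begin{enumerate}
\item[(1)] $f(x)\perp f(y)$ for all distinct $x,y\in[S]$; or
\item[(2)] there is $\sigma\in P(2^{\mathbb N})$ with $f(x)\not\perp\sigma$ for all $x\in[S]$.
\end{enumerate}
\end{theorem}

There is a reason to guess that such a dichotomy, and with it Theorem~\ref{thm:main}, should fail. When a Miller tree is thinned out, a branch may pass through many nodes before it splits again, and this gives it time to move away from the other branches. In a Laver tree every node above the stem must split, and so any two nodes have extensions that grow in alternation, neither ever getting far ahead of the other. For some simple relations this is fatal. Given a symmetric irreflexive relation $R$, call a set \emph{discrete} if no two of its members are $R$-related, and \emph{maximal discrete} if no proper superset is discrete. A mof is the same as a maximal discrete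 set for the relation $\mu\ne\nu\wedge\mu\not\perp\nu$, and $\not\perp$ is $F_\sigma$ (Lemma~\ref{lem:affinity}). Let $[\omega]^\omega$ be the space of infinite subsets of $\omega$, and write $a\cap n$ for the set of elements of $a$ below $n$.

\begin{theorem}[Sharpness]\label{thm:sharp}
Let $E$ be the $F_\sigma$ equivalence relation on $[\omega]^\omega$ given by
\[ a\,E\,b\iff\sup_n\bigl|\,|a\cap n|-|b\cap n|\,\bigr|<\infty .\]
In a Laver extension of $L$, no $\Sigma^1_2$ set with parameters in $L$ is a maximal discrete set for the relation $a\ne b\wedge a\,E\,b$.
\end{theorem}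

Theorem~\ref{thm:sharp} is not needed for Theorem~\ref{thm:main}. It shows that no general theorem on definable maximal discrete sets for arbitrary analytic relations could give Theorem~\ref{thm:main}. What saves orthogonality is Hilbert space geometry: square roots of densities are unit vectors, and weak limits of these vectors allow one to look ahead along a branch without actually moving along it.

Sections~\ref{sec:measures} and~\ref{sec:trees} collect what we need about measures and Laver trees. Section~\ref{sec:example} works out an example in which the proof of Theorem~\ref{thm:dich} can be seen by hand, and Section~\ref{sec:dich} gives that proof; no forcing is used up to that point. Sections~\ref{sec:forcing}--\ref{sec:pi11} prove Theorem~\ref{thm:main}, and Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}.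

\section{The affinity of two measures}\label{sec:measures}

We write $\omega$ for $\mathbb N$ and regard $2^{\mathbb N}=2^\omega$ as a subset of $\omega^\omega$. For $u\in2^{<\omega}$ let $N_u$ be the clopen set of all extensions of $u$. A measure $\mu\in P(2^{\mathbb N})$ is determined by the numbers $m_u=\mu(N_u)$, and a family $(m_u)$ in $[0,1]$ arises in this way exactly when $m_\emptyset=1$ and $m_u=m_{u^\frown0}+m_{u^\frown1}$. Weak$^*$ convergence is convergence of each $\mu(N_u)$. So $P(2^{\mathbb N})$ is a closed subset of the cube $[0,1]^{2^{<\omega}}$; it is compact and metrizable. This identification also fixes the meaning of ``arithmetical'', $\Pi^1_1$ and $\Sigma^1_2$ for sets of measures.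

Orthogonality makes sense for finite measures: $\mu\perp\nu$ if $\mu(2^{\mathbb N}\setminus B)=0=\nu(B)$ for some Borel $B$. We use two direct consequences of the definition. If $\mu\perp\nu$ and $\nu'\ll\nu$, then $\mu\perp\nu'$ (use the same $B$). If $\mu\perp\nu_m$ for all $m\in\omega$, then $\mu$ is orthogonal to every convergent sum $\sum_mv_m\nu_m$ with $v_m\ge0$ (intersect the sets $B_m$).

The definition of $\perp$ quantifies over Borel sets. To see how simple the relation is, and to measure how far two measures are from being orthogonal, we use the \emph{affinity}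
\[ \rho(\mu,\nu)=\int\sqrt{\frac{d\mu}{d\beta}\,\frac{d\nu}{d\beta}}\;d\beta ,\]
where $\beta$ is any finite measure with $\mu,\nu\ll\beta$; by the chain rule for densities the value does not depend on $\beta$. Its finite approximations are
\[ \rho_\ell(\mu,\nu)=\sum_{u\in2^\ell}\sqrt{\mu(N_u)\,\nu(N_u)}=\langle v_\ell(\mu),v_\ell(\nu)\rangle,\qquad v_\ell(\mu)=\bigl(\sqrt{\mu(N_u)}\bigr)_{u\in2^\ell}. \]
Each $v_\ell(\mu)$ is a unit vector of the Euclidean space $\mathbb R^{2^\ell}$, and $v_\ell$ is continuous.

\begin{lemma}\label{lem:affinity}
We have $\mu\perp\nu$ if and only if $\rho(\mu,\nu)=0$. The continuous functions $\rho_\ell$ decrease pointwise to $\rho$. Consequently $\rho$ is upper semicontinuous, and $\perp$ is an arithmetical $G_\delta$ relation: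
\[ \mu\perp\nu\iff\forall m\ge1\ \exists\ell\ \ \rho_\ell(\mu,\nu)<1/m. \]
\end{lemma}

\begin{proof}
Let $\beta=(\mu+\nu)/2$, and let $g,h\le2$ be the densities of $\mu,\nu$ with respect to $\beta$. If $\rho(\mu,\nu)=0$, then $gh=0$ almost everywhere and $B=\{g>0\}$ witnesses $\mu\perp\nu$. If $B$ witnesses $\mu\perp\nu$, then $g=0$ a.e.\ off $B$ and $h=0$ a.e.\ on $B$, so $\rho(\mu,\nu)=0$.

The Cauchy--Schwarz inequality $\sqrt{p_0q_0}+\sqrt{p_1q_1}\le\sqrt{(p_0+p_1)(q_0+q_1)}$ gives $\rho_{\ell+1}\le\rho_\ell$. Let $g_\ell$ take the value $\mu(N_u)/\beta(N_u)$ on $N_u$ for $u\in2^\ell$ with $\beta(N_u)>0$, and define $h_\ell$ from $\nu$ in the same way. Then $\rho_\ell(\mu,\nu)=\int\sqrt{g_\ell h_\ell}\,d\beta$. The functions $g_\ell,h_\ell\le 2$ are the conditional expectations of $g,h$ given the first $\ell$ coordinates, so they converge to $g,h$ almost everywhere by the martingale convergence theorem, and $\rho_\ell(\mu,\nu)\to\rho(\mu,\nu)$ by bounded convergence. An infimum of continuous functions is upper semicontinuous.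
\end{proof}

\begin{lemma}\label{lem:ccc}
If $\mathcal A$ is an orthogonal family and $\mu\in P(2^{\mathbb N})$, then $\{\nu\in\mathcal A:\nu\not\perp\mu\}$ is countable.
\end{lemma}

\begin{proof}
Let $\nu_1,\dots,\nu_k\in\mathcal A$ be distinct. For $i\ne j$ take $B_{ij}$ with $\nu_i(B_{ij})=1$ and $\nu_j(B_{ij})=0$. The sets $B_i=\bigcap_{j\ne i}(B_{ij}\setminus B_{ji})$ are disjoint and $\nu_i(B_i)=1$. The density of $\nu_i$ vanishes off $B_i$, so Cauchy--Schwarz on $B_i$ gives $\rho(\mu,\nu_i)\le\sqrt{\mu(B_i)}$, and $\sum_i\rho(\mu,\nu_i)^2\le1$. Hence at most $m^2$ members $\nu$ of $\mathcal A$ have $\rho(\mu,\nu)\ge1/m$.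
\end{proof}

In particular the two alternatives of Theorem~\ref{thm:dich} exclude each other: a Laver tree has uncountably many branches, and under (1) their values form an uncountable orthogonal family.

\section{Pure extensions of Laver trees}\label{sec:trees}

A \emph{Laver tree} is a tree $T\subseteq\omega^{<\omega}$ with a node $s_T\in T$, the \emph{stem}, such that every $t\in T$ is comparable with $s_T$ and $\operatorname{succ}_T(t)=\{n:t^\frown n\in T\}$ is infinite for every $t$ in $T^+=\{t\in T:t\supseteq s_T\}$. We write $[T]$ for the set of branches and $T_t=\{u\in T:u\text{ is comparable with }t\}$; for $t\in T^+$ this is a Laver tree with stem $t$. For Laver trees, $S\le T$ means $S\subseteq T$. It implies $s_S\supseteq s_T$, because proper initial segments of $s_T$ have only one successor in $T$. We call $S$ a \emph{pure extension} of $T$, and write $S\le_0T$, if $S\le T$ and $s_S=s_T$.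

\begin{lemma}\label{lem:borel}
If $T$ is a Laver tree and $B\subseteq[T]$ is Borel, there is $S\le_0T$ with $[S]\subseteq B$ or $[S]\cap B=\emptyset$.
\end{lemma}

\begin{proof}
Consider the game in which, at round $i$, player I plays $k_i\in\omega$ and player II answers with $n_i>k_i$ such that $s_T{}^\frown(n_0,\dots,n_i)\in T$. Player II wins if $s_T{}^\frown(n_i)_{i\in\omega}\in B$. By Martin's Borel determinacy theorem one of the players has a winning strategy.

Suppose I has one. Let $S$ consist of the initial segments of $s_T$ and the nodes $s_T{}^\frown(n_0,\dots,n_{r-1})\in T$ in which each $n_i$ exceeds the move $k_i$ that the strategy prescribes after $n_0,\dots,n_{i-1}$. At each node only finitely many successors are lost, so $S\le_0T$. Every branch of $S$ results from a play won by I, so $[S]\cap B=\emptyset$.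

Suppose II has a winning strategy $\tau$. We choose the nodes $t\in S^+$ together with finite sequences $\kappa(t)$ of moves of I to which $\tau$ replies by the entries of $t$ above the stem. Put $\kappa(s_T)=\emptyset$. Given $t$ and $\kappa(t)$, the set of replies $\{\tau(\kappa(t)^\frown k):k\in\omega\}$ is infinite, since the reply to $k$ exceeds $k$. For each $n$ in this set put $t^\frown n$ into $S$ and let $\kappa(t^\frown n)=\kappa(t)^\frown k$ for the least $k$ with reply $n$. Along a branch the sequences $\kappa(t)$ extend one another, so the branch results from a play according to $\tau$, and $[S]\subseteq B$.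
\end{proof}

To apply a statement of this kind at every node at once we use the following construction.

\begin{definition}\label{def:fusion}
A \emph{fusion system below} $T$ is built by recursion on the length of nodes. It starts with a tree $T^{s_T}\le_0T$. Once a Laver tree $T^t$ with stem $t$ is chosen, one chooses an infinite set $H_t\subseteq\operatorname{succ}_{T^t}(t)$ and trees $T^{t^\frown n}\le_0(T^t)_{t^\frown n}$ for $n\in H_t$. The \emph{fusion} $S$ consists of the initial segments of $s_T$ and all nodes $t$ for which $T^t$ has been chosen.
\end{definition}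

The fusion satisfies $S\le_0T$ and $\operatorname{succ}_S(t)=H_t$. If $t\subseteq u$ are in $S^+$, then $T^u\subseteq T^t$ and $T^u$ has stem $u$; hence
\begin{equation}\label{eq:fusion}
T^u\le(T^t)_u\quad\text{for }t\subseteq u\text{ in }S^+,\qquad\text{and}\qquad S_t\le T^t\quad\text{for }t\in S^+ .
\end{equation}

A continuous map is defined on branches, while a subtree is built node by node. The next notion attaches to each node $t$ a value that predicts what $f$ does above the large successors of $t$.

\begin{definition}\label{def:limits}
Let $(X,d)$ be a metric space, $T$ a Laver tree and $f:[T]\to X$. Points $\nu_t\in X$ $(t\in T^+)$ are \emph{node limits of $f$ on $T$} if for all $t\in T^+$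
\[ \sup_{x\in[T_{t^\frown n}]}d(f(x),\nu_t)\to0\qquad\text{as }n\to\infty\text{ in }\operatorname{succ}_T(t). \]
\end{definition}

\begin{lemma}\label{lem:limits}
Let $X$ be a compact metric space and $f:[T]\to X$ continuous.
\begin{enumerate}
\item[(a)] There is $S\le_0T$ on which $f$ has node limits.
\item[(b)] If $(\nu_t)$ are node limits on $S$ and $S'\le_0S$, then $(\nu_t)_{t\in S'^+}$ are node limits on $S'$.
\item[(c)] If $(\nu_t)$ are node limits on $S$, then $\nu_{t^\frown n}\to\nu_t$ as $n\to\infty$ in $\operatorname{succ}_S(t)$, and $\nu_{x\upharpoonright k}\to f(x)$ as $k\to\infty$ for every $x\in[S]$.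
\end{enumerate}
\end{lemma}

\begin{proof}
(a) First, for every Laver tree $T'\le T$ and $\varepsilon>0$ there is $T''\le_0T'$ with $\operatorname{diam}f[[T'']]\le\varepsilon$. Cover $X$ by closed sets $C_1,\dots,C_r$ of diameter at most $\varepsilon$ and apply Lemma~\ref{lem:borel} successively to $f^{-1}(C_1),\dots,f^{-1}(C_r)$; the final tree has a branch, so it cannot avoid all these sets, and at some step the tree is mapped into one $C_i$.

Build a fusion system with $T^{s_T}=T$. Given $T^t$, choose for every $n\in\operatorname{succ}_{T^t}(t)$ a tree $T^{t^\frown n}\le_0(T^t)_{t^\frown n}$ with image of diameter at most $2^{-n}$, and a branch $x_n$ of it. By compactness there is an infinite $H_t$ along which $f(x_n)$ converges, to $\nu_t$ say. By \eqref{eq:fusion}, $d(f(x),\nu_t)\le2^{-n}+d(f(x_n),\nu_t)$ for all $x\in[S_{t^\frown n}]$.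

(b) Passing to $S'$ only restricts the successor sets and the suprema.

(c) The definition shows that $\nu_u$ lies in the closure of $f[[S_u]]$ for each $u\in S^+$. For $u=t^\frown n$ this gives $d(\nu_{t^\frown n},\nu_t)\le\sup_{x\in[S_{t^\frown n}]}d(f(x),\nu_t)\to0$. For $u=x{\upharpoonright}k$ it gives $d(\nu_{x\upharpoonright k},f(x))\le\operatorname{diam}f[[S_{x\upharpoonright k}]]$, which tends to $0$ by continuity of $f$ at $x$.
\end{proof}

\section{Conditioned coin tossing}\label{sec:example}

This section works through one map $f$ for which all the objects of the proof of Theorem~\ref{thm:dich} can be computed.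

For $a\subseteq\omega$ let $\lambda_a$ be the product measure on $2^\omega$ whose factor is $\delta_0$ at coordinates in $a$ and $\frac12(\delta_0+\delta_1)$ elsewhere; so $\lambda_\emptyset=\lambda$. For product measures $\rho_\ell$ is the product of the one-coordinate affinities, which are $1$ outside $a\triangle b$ and $\sqrt{1\cdot\frac12}$ on $a\triangle b$. By Lemma~\ref{lem:affinity},
\begin{equation}\label{eq:coin}
\rho(\lambda_a,\lambda_b)=2^{-|a\triangle b|/2},\qquad\text{so}\qquad\lambda_a\perp\lambda_b\iff a\triangle b\text{ is infinite.}
\end{equation}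
For a finite or infinite sequence $x$ of natural numbers let
\begin{equation}\label{eq:hat}
k_x(n)=\sum_{m\le n}(x(m)+1),\qquad \widehat x=\{k_x(n):n\in\operatorname{dom}x\}.
\end{equation}
The function $k_x$ is strictly increasing, and $x\mapsto\widehat x$ is injective. Take $T=\omega^{<\omega}$ and $f(x)=\lambda_{\widehat x}$. If $x\supseteq t^\frown n$, then $\widehat x\cap n=\widehat t\cap n$, so $f(x)$ and $\lambda_{\widehat t}$ agree on cylinders of length $n$. Thus $\nu_t=\lambda_{\widehat t}$ are node limits. All $\nu_t$ are absolutely continuous with respect to $\lambda$, and all $f(x)$ are orthogonal to $\lambda$ by \eqref{eq:coin}.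

Alternative (1) fails on $T$: for $x=(0,0,0,\dots)$ and $y=(1,0,0,\dots)$ the sets $\widehat x$ and $\widehat y$ differ by one point. It holds on a subtree. Label each node $t\ne\emptyset$ by $\max\widehat t$, and build $S\le_0T$ by adding one node at a time, always with a label not used before; this is possible because the labels of $t^\frown n$ tend to infinity with $n$. For distinct $x,y\in[S]$ the set $\widehat x\cap\widehat y$ is finite, so $f(x)\perp f(y)$.

\subsection*{What a general argument can use} Let us redo this with tools that exist for every $f$. In the Hilbert space $L^2(\lambda)$ put $\xi_t=\sqrt{d\nu_t/d\lambda}=2^{|t|/2}1_{A_t}$, where $A_t$ is the set of points vanishing on $\widehat t$. These are nonnegative unit vectors with $\langle\xi_t,\xi_u\rangle=\rho(\nu_t,\nu_u)$ and $\int\xi_t\,d\lambda=2^{-|t|/2}$. We want $\langle\xi_a,\xi_b\rangle\to0$ as $a$ and $b$ run along two different branches. In general one knows that $\int\xi_a$ tends to $0$ along every branch, and one has the following truncation inequality, valid in $L^2(\sigma)$ for any probability measure $\sigma$: if $\zeta,\xi\ge0$, $\|\zeta\|\le1$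 and $M>0$, then
\begin{equation}\label{eq:trunc}
\langle\zeta,\xi\rangle\le M\int\zeta\,d\sigma+\bigl\|\xi\,1_{\{\xi>M\}}\bigr\|.
\end{equation}
(Write $\xi\le M+\xi1_{\{\xi>M\}}$ and use Cauchy--Schwarz.) For \emph{fixed} $b$ this gives $\langle\xi_a,\xi_b\rangle\to0$ as $a$ runs along a branch. But in a Laver tree $b$ does not wait: there are always pairs of branches along which $a$ and $b$ are extended in turn. If $|a|=|b|=r$, then \eqref{eq:trunc} is useless: for $M<2^{r/2}$ the second term is $1$, and for $M\ge2^{r/2}$ the first term is at least $1$.

\subsection*{Looking ahead} The remedy is to apply \eqref{eq:trunc} early, while $b$ is still short, to a vector that stands for the future of $a$. We have $\xi_{t^\frown n}=\sqrt2\,1_{\{z:z(m)=0\}}\,\xi_t$ with $m=\max\widehat{t^\frown n}$. If $g$ depends on finitely many coordinates and $n$ is large, independence gives $\langle\xi_{t^\frown n},g\rangle=\frac{\sqrt2}{2}\langle\xi_t,g\rangle$. So $\xi_{t^\frown n}\to2^{-1/2}\xi_t$ weakly. Fix a depth $r$. Put $\zeta_t=\xi_t$ for $|t|\ge r$, and for $|t|<r$ let $\zeta_t$ be the weak limit of the vectors $\zeta_{t^\frown n}$; by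 downward induction $\zeta_t=2^{-(r-|t|)/2}\xi_t$. Consider the potential
\[ Q(a,b)=\langle\zeta_a,\xi_b\rangle=2^{-\max(r-|a|,0)/2}\cdot2^{-|\widehat a\triangle\widehat b|/2}. \]
It has three properties. For given $a,b$ it is small as soon as $r$ is large. It does not increase when either node is extended by a large $n$: if $|a|<r$ and $a$ acquires a new coordinate outside $\widehat b$, the first factor is multiplied by $\sqrt2$ and the second by $1/\sqrt2$; if $|a|\ge r$, or if it is $b$ that acquires a coordinate outside $\widehat a$, then $Q$ is multiplied by $1/\sqrt2$. (Only a new coordinate of one node that lies in the set of the other increases $Q$, and this happens for finitely many $n$.) Finally, $Q(a,b)=\rho(\nu_a,\nu_b)$ once $|a|\ge r$. So the affinity is eventually small, in whatever order the two branches move.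

In general, depth is the wrong clock. Replace $\widehat x$ by $\{k_x(n):n>x(0)\}$. Then $\nu_t=\lambda$ whenever $|t|\le t(0)+1$, so for each fixed $r$ the vector $\zeta_\emptyset$ is the constant $1$. The right clock is the integral $\int\xi_t$ itself, and the recursion defining $\zeta_t$ runs on a well-founded tree, not on finitely many levels.

\begin{remark}\label{rem:mathias}
The same measures show that Theorem~\ref{thm:dich} fails if Laver trees are replaced by the sets $[s,A]=\{a\in[\omega]^\omega:s\subseteq a\subseteq s\cup A\}$ with $s$ finite, $A$ infinite and $\max s<\min A$. For the continuous map $a\mapsto\lambda_a$, alternative (1) fails on every $[s,A]$, because $s\cup A$ and $(s\cup A)\setminus\{\min A\}$ differ by one point. Alternative (2) fails by \eqref{eq:coin} and Lemma~\ref{lem:ccc}, because the uncountable set $[s,A]$ meets uncountably many of the countable classes of equality modulo finite sets. A Laver tree, unlike $[s,A]$, may use unrelated successor sets at different nodes.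
\end{remark}

\section{Proof of the dichotomy}\label{sec:dich}

The role of $\lambda$ in the example is played by a measure that dominates all node limits.

\begin{proposition}\label{prop:core}
Let $T$ be a Laver tree and $f:[T]\to P(2^{\mathbb N})$ a continuous map with node limits $\nu_t$ $(t\in T^+)$. Let $\sigma\in P(2^{\mathbb N})$ satisfy $\nu_t\ll\sigma$ for all $t\in T^+$ and $f(x)\perp\sigma$ for all $x\in[T]$. Then there is $S\le_0T$ with $f(x)\perp f(y)$ for all distinct $x,y\in[S]$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:dich} from Proposition~\ref{prop:core}]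
By Lemma~\ref{lem:limits}(a) there is $S_0\le_0T$ on which $f$ has node limits $\nu_t$. Let $\sigma=\sum_{t\in S_0^+}w_t\nu_t$ with $w_t>0$ and $\sum_tw_t=1$; then $\nu_t\ll\sigma$ for all $t$. The set $\{x\in[S_0]:f(x)\perp\sigma\}$ is Borel by Lemma~\ref{lem:affinity}, so Lemma~\ref{lem:borel} gives $S_1\le_0S_0$ whose branches all lie outside this set or all lie in it. In the first case alternative (2) holds. In the second case Proposition~\ref{prop:core} applies to $S_1$, by Lemma~\ref{lem:limits}(b), and gives alternative (1).
\end{proof}

The rest of the section proves Proposition~\ref{prop:core}.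

\subsection*{One step up the tree} Let $H$ be the real Hilbert space $L^2(\sigma)$. Since $\nu_t\ll\sigma$, we may put $\xi_t=\sqrt{d\nu_t/d\sigma}$ for $t\in T^+$. Then
\[ \xi_t\ge0,\qquad\|\xi_t\|=1,\qquad\langle\xi_t,\xi_u\rangle=\rho(\nu_t,\nu_u),\qquad\int\xi_t\,d\sigma=\rho(\nu_t,\sigma)>0. \]
The vectors $\xi_{t^\frown n}$ need not converge weakly, so we fix a nonprincipal ultrafilter $U_t$ on $\operatorname{succ}_T(t)$ for each $t\in T^+$. Recall that a bounded real sequence $(r_n)$ has a limit $\lim_{U_t}r_n$ along $U_t$, that this limit is at most $\limsup_nr_n$, and that $\{n:r_n<c\}\in U_t$ whenever $\lim_{U_t}r_n<c$. If $\|h_n\|\le1$ in $H$, then $g\mapsto\lim_{U_t}\langle h_n,g\rangle$ is a linear functional of norm at most $1$, so it is given by a vector $h$ with $\|h\|\le1$, the \emph{weak limit} of $(h_n)$ along $U_t$. If all $h_n\ge0$, then $\langle h,g\rangle\ge0$ for all $g\ge0$, so $h\ge0$.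

\begin{lemma}\label{lem:onestep}
If $t\in T^+$ and $g\in H$, $g\ge0$, then $\lim_{U_t}\langle\xi_{t^\frown n},g\rangle\le\langle\xi_t,g\rangle$.
\end{lemma}

\begin{proof}
We may assume $\|g\|=1$. Let $\gamma$ be the probability measure with density $g^2$ with respect to $\sigma$, so that $\langle\xi_u,g\rangle=\rho(\nu_u,\gamma)$ for $u\in T^+$. Since $\nu_{t^\frown n}\to\nu_t$ and $\rho$ is upper semicontinuous, $\limsup_n\rho(\nu_{t^\frown n},\gamma)\le\rho(\nu_t,\gamma)$.
\end{proof}

\subsection*{The clock} For $i\ge1$ call $t\in T^+$ \emph{$i$-late} if some $u\subseteq t$ in $T^+$ has $\int\xi_u\,d\sigma<1/i$, and \emph{$i$-early} otherwise. Extensions of $i$-late nodes are $i$-late.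

\begin{lemma}\label{lem:clock}
\begin{enumerate}
\item[(a)] For every $i$, every $x\in[T]$ has an $i$-late initial segment. So the $i$-early nodes form a well-founded tree.
\item[(b)] Every $t\in T^+$ is $i$-early for all large $i$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $\nu_{x\upharpoonright k}\to f(x)$, upper semicontinuity gives $\limsup_k\rho(\nu_{x\upharpoonright k},\sigma)\le\rho(f(x),\sigma)=0$. (b) The integrals $\int\xi_u\,d\sigma$ are positive for the finitely many $u\subseteq t$ in $T^+$.
\end{proof}

Part (a) is the only place where the hypothesis $f(x)\perp\sigma$ is used. Without it the proposition fails, as the constant map with value $\sigma$ shows.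

\subsection*{Look-ahead vectors} For each $i\ge1$ define, by recursion on the well-founded tree of $i$-early nodes,
\[ \zeta^i_t=\begin{cases}\xi_t&\text{if $t$ is $i$-late,}\\ \text{the weak limit of }(\zeta^i_{t^\frown n})\text{ along }U_t&\text{if $t$ is $i$-early.}\end{cases} \]
By induction $\zeta^i_t\ge0$ and $\|\zeta^i_t\|\le1$. The next lemma contains the first two properties of the potential in Section~\ref{sec:example}; the third holds by definition.

\begin{lemma}\label{lem:potential}
Let $a,b\in T^+$.
\begin{enumerate}
\item[(a)] $\langle\zeta^i_a,\xi_b\rangle\to0$ as $i\to\infty$.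
\item[(b)] For every $i$, $\lim_{U_a}\langle\zeta^i_{a^\frown n},\xi_b\rangle\le\langle\zeta^i_a,\xi_b\rangle$.
\item[(c)] For every $i$, $\lim_{U_b}\langle\zeta^i_a,\xi_{b^\frown n}\rangle\le\langle\zeta^i_a,\xi_b\rangle$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We first show by induction on the well-founded tree that $\int\zeta^i_t\,d\sigma\le1/i$ for every $i$-early $t$. A successor $t^\frown n$ is either $i$-early, and then $\int\zeta^i_{t^\frown n}\,d\sigma\le1/i$ by induction; or it is $i$-late, and then the witness of lateness cannot be an initial segment of $t$, so it is $t^\frown n$ itself and $\int\zeta^i_{t^\frown n}\,d\sigma=\int\xi_{t^\frown n}\,d\sigma<1/i$. Testing the weak limit against $1\in H$ preserves the bound.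

Given $\varepsilon>0$ choose $M$ with $\|\xi_b1_{\{\xi_b>M\}}\|<\varepsilon$, by dominated convergence. For all $i$ so large that $a$ is $i$-early, \eqref{eq:trunc} gives $\langle\zeta^i_a,\xi_b\rangle\le M/i+\varepsilon$.

(b) If $a$ is $i$-early, equality holds by the definition of $\zeta^i_a$. If $a$ is $i$-late, so is every $a^\frown n$, and the claim is Lemma~\ref{lem:onestep} with $g=\xi_b$.

(c) This is Lemma~\ref{lem:onestep} with $g=\zeta^i_a\ge0$.
\end{proof}

\subsection*{Construction of $S$} The requirements now concern pairs of nodes, so we add one node at a time and control it against the finitely many nodes already present. Two things must be arranged: the potentials may grow only by summable errors, and the affinity of the node limits must control the affinity of the values $f(x)$. For the second we pass to a finite level $\ell$, where $\rho_\ell$ is continuous.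

Fix a sequence $(r_j)_{j\in\omega}$ in which every element of $\omega^{<\omega}$ occurs infinitely often. We build finite sets $F_0=\{s_T\}\subseteq F_1\subseteq\cdots\subseteq T^+$, each closed under initial segments that extend the stem. At stage $j$:
\begin{itemize}
\item choose $i_j$ with $\langle\zeta^{i_j}_a,\xi_b\rangle<2^{-j}$ for all $a,b\in F_j$ (Lemma~\ref{lem:potential}(a));
\item choose $\ell_j$ with $\rho_{\ell_j}(\nu_a,\nu_b)\le\rho(\nu_a,\nu_b)+2^{-j}$ for all $a,b\in F_j$ (Lemma~\ref{lem:affinity});
\item let $a_j=r_j$ if $r_j\in F_j$ and $a_j=s_T$ otherwise, and choose $t_j=a_j{}^\frown n\in T\setminus F_j$ such that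
\begin{enumerate}
\item[(R1)] for all $i\in\{i_0,\dots,i_j\}$ and $b\in F_j$,
\[ \langle\zeta^i_{t_j},\xi_b\rangle<\langle\zeta^i_{a_j},\xi_b\rangle+2^{-j}\quad\text{and}\quad\langle\zeta^i_b,\xi_{t_j}\rangle<\langle\zeta^i_b,\xi_{a_j}\rangle+2^{-j}; \]
\item[(R2)] for all $\ell\in\{\ell_0,\dots,\ell_j\}$ and $x\in[T_{t_j}]$, $\ \|v_\ell(f(x))-v_\ell(\nu_{a_j})\|<2^{-j}$;
\end{enumerate}
\item put $F_{j+1}=F_j\cup\{t_j\}$.
\end{itemize}
Each of the finitely many inequalities in (R1) holds on a set of $n$ in $U_{a_j}$, by Lemma~\ref{lem:potential}(b),(c). Requirement (R2) holds for all but finitely many $n\in\operatorname{succ}_T(a_j)$, by the definition of node limits and the continuity of $v_\ell$ at $\nu_{a_j}$. As $U_{a_j}$ is nonprincipal, $t_j$ exists. Let $S$ be the set of initial segments of members of $\bigcup_jF_j$. Every $t\in\bigcup_jF_j$ equals $a_j$ for infinitely many $j$ and receives a new successor each time. So $S\le_0T$ and $S^+=\bigcup_jF_j$.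

\subsection*{Verification} Let $x\ne y$ in $[S]$. Let $x_k$ and $y_k$ be the longest initial segments of $x$ and $y$ in $F_k$; their lengths tend to infinity. Fix $j_0$ such that $x_k$ and $y_k$ are incomparable for $k\ge j_0$. Fix $j\ge j_0$, put $i=i_j$, and let $Q_k=\langle\zeta^i_{x_k},\xi_{y_k}\rangle$ for $k\ge j$. Then $Q_j<2^{-j}$ by the choice of $i_j$.

At stage $k\ge j$ the single node $t_k$ is added. If $t_k\not\subseteq x$, then $x_{k+1}=x_k$. If $t_k\subseteq x$, then $x_{k+1}=t_k$ and $x_k=a_k$, because $a_k\in F_k$ while the next node $t_k$ of $x$ is not in $F_k$. The same holds for $y$, and $t_k$ is not an initial segment of both, since $x_{k+1}\ne y_{k+1}$. If $t_k\subseteq x$, the first inequality of (R1) with $b=y_k$ gives $Q_{k+1}\le Q_k+2^{-k}$. If $t_k\subseteq y$, the second one with $b=x_k$ gives the same. Otherwise $Q_{k+1}=Q_k$. Hence $Q_k\le2^{-j}+\sum_{m\ge j}2^{-m}=3\cdot2^{-j}$ for all $k\ge j$.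

Let $k\ge j$ be so large that $x_k$ is $i$-late (Lemma~\ref{lem:clock}(a)), and write $a=x_k$, $b=y_k$, $\ell=\ell_k$. Then $\rho(\nu_a,\nu_b)=Q_k\le3\cdot2^{-j}$, and $\rho_\ell(\nu_a,\nu_b)\le3\cdot2^{-j}+2^{-k}$ by the choice of $\ell_k$. The node of $x$ immediately after $a$ is not in $F_k$, so it is $t_{k'}$ for some $k'\ge k$, with $a_{k'}=a$. Requirement (R2) at stage $k'$ gives $\|v_\ell(f(x))-v_\ell(\nu_a)\|<2^{-k'}\le2^{-k}$. The same argument for $y$ gives $\|v_\ell(f(y))-v_\ell(\nu_b)\|<2^{-k}$. For unit vectors $|\langle p,q\rangle-\langle p',q'\rangle|\le\|p-p'\|+\|q-q'\|$, so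
\[ \rho(f(x),f(y))\le\rho_\ell(f(x),f(y))\le\rho_\ell(\nu_a,\nu_b)+2\cdot2^{-k}\le3\cdot2^{-j}+3\cdot2^{-k}. \]
Letting $k\to\infty$ and then $j\to\infty$ we get $\rho(f(x),f(y))=0$, that is, $f(x)\perp f(y)$. This proves Proposition~\ref{prop:core} and Theorem~\ref{thm:dich}.

\section{Laver forcing}\label{sec:forcing}

Laver forcing $\mathbb P$ is the set of Laver trees ordered by $\le$. This section proves the properties of $\mathbb P$ that we use, over an arbitrary ground model of ZFC; they will be applied over $L$. A condition \emph{decides} a sentence $\theta$ of the forcing language if it forces $\theta$ or forces $\neg\theta$. The conditions deciding $\theta$ are dense, and $T$ forces $\theta$ as soon as the conditions forcing $\theta$ are dense below $T$.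

Let $G$ be generic and $x_G=\bigcup\{s_T:T\in G\}$. Any two stems of members of $G$ are initial segments of the stem of a common extension, and the conditions with stem of length at least $k$ are dense; so $x_G\in\omega^\omega$. We write $\dot x$ for the canonical name of $x_G$. Let $T\in G$ and $k\in\omega$, and take $U\in G$ with $U\le T$ and $|s_U|\ge k$. Then $x_G{\upharpoonright}k\subseteq s_U\in T$ and $U\le T_{x_G\upharpoonright k}$. Therefore
\begin{equation}\label{eq:generic}
T\in G\ \text{ implies }\ x_G\in[T]\ \text{ and }\ T_{x_G\upharpoonright k}\in G\ \text{ for all }k.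
\end{equation}

The following lemma turns density into density for $\le_0$.

\begin{lemma}\label{lem:pure}
Let $\mathcal G\subseteq\mathbb P$ be dense. Assume that whenever $t\in\omega^{<\omega}$, $A\subseteq\omega$ is infinite and $T_n\in\mathcal G$ has stem $t^\frown n$ for $n\in A$, there is an infinite $A'\subseteq A$ with $\bigcup_{n\in A'}T_n\in\mathcal G$. Then every $T\in\mathbb P$ has a pure extension in $\mathcal G$.
\end{lemma}

\begin{proof}
Call $t\in T^+$ \emph{good} if $T_t$ has a pure extension in $\mathcal G$, and \emph{bad} otherwise. If infinitely many $t^\frown n$ are good, then $t$ is good, because the union provided by the assumption is a pure extension of $T_t$. So all but finitely many successors in $T$ of a bad node are bad. If $s_T$ were bad, the nodes all of whose initial segments in $T^+$ are bad would form a tree $T'\le_0T$. Take $T''\le T'$ in $\mathcal G$. Its stem $s$ lies in $T'^+$ and $T''\le_0T_s$, so $s$ is both bad and good.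
\end{proof}

To code measures by elements of $2^\omega$, fix the recursive, hence continuous, map $\pi:2^\omega\to P(2^{\mathbb N})$ that reads $y$ as a sequence of binary expansions of numbers $p_s\in[0,1]$ $(s\in2^{<\omega})$ and puts
\[ \pi(y)(N_{s^\frown0})=p_s\,\pi(y)(N_s),\qquad\pi(y)(N_{s^\frown1})=(1-p_s)\,\pi(y)(N_s). \]
It is onto in every model: given $\mu$, take $p_s=\mu(N_{s^\frown0})/\mu(N_s)$ when $\mu(N_s)>0$ and $p_s=0$ otherwise.

A \emph{coded pair} is a pair $(T,\varphi)$ where $T$ is a Laver tree and $\varphi:T\to2^{<\omega}$ is monotone with $|\varphi(t)|=|t|$. In every model containing it, a coded pair defines continuous maps on $[T]$: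
\[ g_\varphi(x)=\bigcup_k\varphi(x{\upharpoonright}k)\in2^\omega,\qquad f_\varphi(x)=\pi(g_\varphi(x))\in P(2^{\mathbb N}). \]

\begin{lemma}[Pure decision and continuous reading]\label{lem:reading}
\begin{enumerate}
\item[(a)] For every sentence $\theta$ and $T\in\mathbb P$ there is $T'\le_0T$ deciding $\theta$.
\item[(b)] If $p\Vdash\dot y\in2^\omega$, there is a coded pair $(T,\varphi)$ with $T\le_0p$ and $T\Vdash\dot y=g_\varphi(\dot x)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Apply Lemma~\ref{lem:pure} to the conditions deciding $\theta$. Given trees $T_n$ as there, let $A'$ be an infinite set of $n$ for which $T_n$ decides $\theta$ in the same way, and $U=\bigcup_{n\in A'}T_n$. Every condition below $U$ has an extension whose stem extends some $t^\frown n$, and this extension lies below $U_{t^\frown n}=T_n$. So $U$ decides $\theta$.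

(b) By finitely many applications of (a), any condition below $p$ has a pure extension deciding a given finite initial segment of $\dot y$. Build a fusion system $(T^t)$ below $p$ with $H_t=\operatorname{succ}_{T^t}(t)$ in which $T^t$ decides $\dot y{\upharpoonright}|t|$, with value $\varphi(t)$. Let $T$ be the fusion, and let $\varphi(t)=\varphi(s_p){\upharpoonright}|t|$ for $t\subsetneq s_p$. By \eqref{eq:fusion}, $\varphi$ is monotone and $T_t\Vdash\dot y{\upharpoonright}|t|=\varphi(t)$ for $t\in T^+$. If $T\in G$, then \eqref{eq:generic} gives $\dot y^G{\upharpoonright}k=\varphi(x_G{\upharpoonright}k)$ for all $k\ge|s_p|$.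
\end{proof}

Let $D\subseteq\mathbb P$ be open dense. Say that $T$ \emph{meets $D$ along branches} if for every $x\in[T]$ there is $k$ with $T_{x\upharpoonright k}\in D$. Since $D$ is open, all larger $k$ then work too, and the property passes to every $T'\le T$.

\begin{lemma}\label{lem:branches}
\begin{enumerate}
\item[(a)] If $D$ is open dense, every $T\in\mathbb P$ has a pure extension meeting $D$ along branches.
\item[(b)] If $D_m$ $(m\in\omega)$ are open dense, every $T\in\mathbb P$ has a pure extension meeting every $D_m$ along branches.
\item[(c)] $\mathbb P$ preserves $\omega_1$. In particular $\omega_1^{L[G]}=\omega_1^L$.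
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Apply Lemma~\ref{lem:pure} to the set $\mathcal G\supseteq D$ of trees meeting $D$ along branches, with $A'=A$: a branch $x$ of $U=\bigcup_nT_n$ is a branch of some $T_n$, and $U_{x\upharpoonright k}=(T_n)_{x\upharpoonright k}$ for $k>|t|$.

(b) Using (a) finitely often at each node, build a fusion system below $T$ with $H_t=\operatorname{succ}_{T^t}(t)$ in which $T^t$ meets $D_0,\dots,D_{|t|}$ along branches. Let $S$ be the fusion, $x\in[S]$, $m\in\omega$ and $k\ge m,|s_T|$. By \eqref{eq:fusion} $x\in[T^{x\upharpoonright k}]$, so there is $l\ge k$ with $(T^{x\upharpoonright k})_{x\upharpoonright l}\in D_m$, and $S_{x\upharpoonright l}$ lies below this condition.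

(c) Let $T\Vdash\dot h:\omega\to\omega_1$. Let $D_m$ be the open dense set of conditions that decide $\dot h(m)$ or are incompatible with $T$. Take $S\le_0T$ from (b), and let $C$ be the countable set of all ordinals $v$ such that $S_t\Vdash\dot h(m)=v$ for some $t\in S^+$ and $m$. Given $U\le S$ and $m$, choose $x\in[U]$ and $k\ge|s_U|$ with $S_{x\upharpoonright k}\in D_m$. This condition lies below $T$, so it decides $\dot h(m)$, and $U_{x\upharpoonright k}\le S_{x\upharpoonright k}$ forces $\dot h(m)\in C$. Thus $S\Vdash\operatorname{ran}\dot h\subseteq C$, and $\dot h$ is not forced to be onto by any condition.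
\end{proof}

\section{A $\Sigma^1_2$ mof in $L$ and $L[G]$}\label{sec:sigma12}

\subsection*{One step of the construction} A \emph{block} is a pair $(K,h)$ with $K\subseteq\omega^\omega$ closed and $h:K\to P(2^{\mathbb N})$ continuous. A system of blocks $(K_\eta,h_\eta)_{\eta\in I}$ is \emph{orthogonal} if $h_\eta(y)\perp h_{\eta'}(y')$ whenever $(\eta,y)\ne(\eta',y')$. Then each $h_\eta$ is injective and $\bigcup_\eta h_\eta[K_\eta]$ is an orthogonal family. The following statement of ZFC handles one continuous map against countably many blocks. It uses the Lusin--Novikov theorem: if $R\subseteq X\times Y$ is a Borel subset of a product of Polish spaces and all sections $R_x$ are countable, then the projection $B$ of $R$ to $X$ is Borel and there is a Borel map $D:B\to Y$ with $(x,D(x))\in R$ for $x\in B$.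

\begin{proposition}\label{prop:step}
Let $(K_\eta,h_\eta)_{\eta\in I}$ be an orthogonal system of blocks, $\mathcal B=\bigcup_\eta h_\eta[K_\eta]$, and $e:\omega\to I$ onto. Let $T$ be a Laver tree and $f:[T]\to P(2^{\mathbb N})$ continuous. There is $S\le_0T$ such that one of the following holds.
\begin{enumerate}
\item[(0)] There is a Borel map $D:[S]\to\omega^\omega$ such that for all $x\in[S]$, writing $D(x)=n^\frown y$, we have $y\in K_{e(n)}$ and $f(x)\not\perp h_{e(n)}(y)$.
\item[(1)] $f(x)\perp\alpha$ for all $x\in[S]$ and $\alpha\in\mathcal B$, and $f(x)\perp f(x')$ for distinct $x,x'\in[S]$.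
\item[(2)] There is $\nu\in P(2^{\mathbb N})$ with $\nu\perp\alpha$ for all $\alpha\in\mathcal B$ and $f(x)\not\perp\nu$ for all $x\in[S]$.
\end{enumerate}
\end{proposition}

\begin{proof}
The set $R=\{(x,n^\frown y):x\in[T],\ y\in K_{e(n)},\ f(x)\not\perp h_{e(n)}(y)\}$ is Borel. For fixed $x$ and $n$ there are countably many such $y$, by Lemma~\ref{lem:ccc} and the injectivity of $h_{e(n)}$. Let $B$ and $D$ be given by the Lusin--Novikov theorem, and let $T'\le_0T$ be given by Lemma~\ref{lem:borel} for $B$. If $[T']\subseteq B$, then (0) holds with $S=T'$.

Otherwise $[T']\cap B=\emptyset$: every $f(x)$ with $x\in[T']$ is orthogonal to every member of $\mathcal B$. Apply Theorem~\ref{thm:dich} to $f{\upharpoonright}[T']$ and obtain $S\le_0T'$. Its first alternative gives (1). In its second alternative we have a measure $\sigma$, which may fail to be orthogonal to $\mathcal B$; we remove the part of $\sigma$ that $\mathcal B$ sees. Let $\{\alpha_m:m\in J\}$ be the set of members of $\mathcal B$ not orthogonal to $\sigma$, countable by Lemma~\ref{lem:ccc}. If $J=\emptyset$, take $\nu=\sigma$. Otherwise let $\alpha=\sum_{m\in J}v_m\alpha_m$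 with $v_m>0$, $\sum_mv_m=1$, and let $\sigma=\sigma_{ac}+\sigma_s$ be the Lebesgue decomposition, $\sigma_{ac}\ll\alpha$ and $\sigma_s\perp\alpha$. For $x\in[S]$ we have $f(x)\perp\alpha$, hence $f(x)\perp\sigma_{ac}$; since $f(x)\not\perp\sigma$, it follows that $f(x)\not\perp\sigma_s$, and in particular $\sigma_s\ne0$. Let $\nu=\sigma_s/\sigma_s(2^{\mathbb N})$. It is orthogonal to each $\alpha_m$ because $\alpha_m\ll\alpha\perp\nu$, and to the other members of $\mathcal B$ because $\nu\ll\sigma$.
\end{proof}

In case (0) one could simply say that every $f(x)$ is nonorthogonal to some member of $\mathcal B$. That statement has the form $\forall x\,\exists y$. The map $D$ removes the existential quantifier and leaves a $\Pi^1_1$ statement, which is what the definability computation below requires.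

\subsection*{Facts on definability} Let $\mathrm{ZF}^-$ be ZF without the power set axiom, with the collection scheme, and let $HC$ be the set of hereditarily countable sets. Trees, coded pairs and countable sequences of reals are treated as reals through a recursive enumeration of the hereditarily finite sets. We use the following standard facts.
\begin{enumerate}
\item[(F1)] \emph{Absoluteness.} If $M\subseteq N$ are transitive models of $\mathrm{ZF}^-$, a $\Pi^1_1$ statement with parameters in $M$ holds in $M$ if and only if it holds in $N$. Hence $\Sigma^1_2$ statements pass from $M$ to $N$, and $\Pi^1_2$ statements pass from $N$ to $M$.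
\item[(F2)] \emph{Borel codes.} The set of Borel codes is $\Pi^1_1$. There are a $\Sigma^1_1$ relation and a $\Pi^1_1$ relation, each of which, for $d$ a Borel code, says that $x$ belongs to the set coded by $d$.
\item[(F3)] \emph{Reals and $HC$.} Over $HC$, $\Sigma^1_1$ relations are $\Sigma_1$. So are $\Pi^1_1$ relations, since they reduce to well-foundedness of countable trees and such a tree is well-founded if and only if it has a ranking function in $HC$. Thus $\Pi^1_1$ relations are $\Delta_1$ over $HC$. Conversely, a set of reals or measures that is $\Sigma_1$ over $HC$ without parameters is $\Sigma^1_2$, by a formula that depends only on the $\Sigma_1$ formula: one says that some well-founded extensional relation on $\omega$ codes a transitive set containing a witness.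
\item[(F4)] \emph{The constructible hierarchy.} In $L$, $HC=L_{\omega_1}\models\mathrm{ZF}^-$. The canonical order $<_L$ has $L_{\omega_1}$ as an initial segment of order type $\omega_1$, and the map $a\mapsto\{b:b<_La\}$ is $\Delta_1$ over $L_{\omega_1}$. By collection, $\Delta_1$ relations over $L_{\omega_1}$ are closed under quantifiers ranging over the elements of a set. In any model of ZFC the map $\alpha\mapsto L_\alpha$ $(\alpha<\omega_1)$ is $\Delta_1$ over $HC$.
\end{enumerate}

\subsection*{The recursion in $L$} Work in $L$. There are uncountably many coded pairs and all lie in $L_{\omega_1}$, so their $<_L$-increasing enumeration $(T_\xi,\varphi_\xi)_{\xi<\omega_1}$ has length $\omega_1$. Put $f_\xi=f_{\varphi_\xi}$ and $I_\xi=\{-1\}\cup\xi$, where $-1$ is a fixed hereditarily finite set that is not an ordinal. We start with the block $K_{-1}=2^\omega$, $h_{-1}(y)=\delta_y$. Putting all Dirac measures in first makes all later measures nonatomic, which is needed in Section~\ref{sec:pi11}.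

Suppose blocks $(K_\eta,h_\eta)$ are defined for $\eta\in I_\xi$. A \emph{certificate at $\xi$} is a tuple $c$ of one of the following forms, where $S\le T_\xi$ is a Laver tree.
\begin{itemize}
\item $c=(0,S,e,d)$, where $e:\omega\to I_\xi$ is onto and $d$ is a sequence of Borel codes for sets $D_{m,k}\subseteq\omega^\omega$ such that for every $x\in[S]$: for each $m$ there is exactly one $k=:D(x)(m)$ with $x\in D_{m,k}$, and, writing $D(x)=n^\frown y$, we have $y\in K_{e(n)}$ and $f_\xi(x)\not\perp h_{e(n)}(y)$.
\item $c=(1,S)$, where $f_\xi(x)\perp h_\eta(y)$ for all $x\in[S]$, $\eta\in I_\xi$, $y\in K_\eta$, and $f_\xi(x)\perp f_\xi(x')$ for distinct $x,x'\in[S]$.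
\item $c=(2,S,w)$, where $w\in2^\omega$, $\pi(w)\perp h_\eta(y)$ for all $\eta\in I_\xi$, $y\in K_\eta$, and $f_\xi(x)\not\perp\pi(w)$ for all $x\in[S]$.
\end{itemize}
The first entry is the \emph{tag}. Let $c_\xi$ be the $<_L$-least certificate at $\xi$, let $S_\xi$ be its tree, and define the new block according to the tag: $K_\xi=\emptyset$ for tag $0$; $K_\xi=[S_\xi]$ and $h_\xi=f_\xi{\upharpoonright}[S_\xi]$ for tag $1$; $K_\xi=\{\bar0\}$ and $h_\xi(\bar0)=\pi(w)$ for tag $2$, where $\bar0$ is the zero sequence.

By induction the system $(K_\eta,h_\eta)_{\eta\in I_\xi}$ is orthogonal: the Dirac block is, and the clauses for tags $1$ and $2$ say that the new block keeps it so. Hence Proposition~\ref{prop:step}, applied with any onto $e:\omega\to I_\xi$, yields a certificate at $\xi$: in case (0) take codes for $D_{m,k}=\{x\in[S]:D(x)(m)=k\}$, and in case (2) take $w$ with $\pi(w)=\nu$. Certificates are hereditarily countable, so $c_\xi\in L_{\omega_1}$.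

\begin{lemma}\label{lem:chi}
There is a parameter-free $\Sigma_1$ formula $\chi$ such that $L_{\omega_1}\models\chi(\xi,T,\varphi,c)$ if and only if $\xi<\omega_1$ and $(T,\varphi,c)=(T_\xi,\varphi_\xi,c_\xi)$.
\end{lemma}

\begin{proof}
The block $(K_\eta,h_\eta)$ is described by a real $b_\eta$ read off from $(\varphi_\eta,c_\eta)$, namely the tag together with $(S_\eta,\varphi_\eta)$ or $w$; let $b_{-1}$ be a fixed marker. The relation ``$y\in K_\eta$ and $\mu=h_\eta(y)$'' is arithmetical in $y,\mu,b_\eta$. Being a Laver subtree or a coded pair is arithmetical, and so is $\perp$. Once the index $\eta$ is fixed, the clauses for tags $1$ and $2$ are universal real quantifiers in front of arithmetical statements, hence $\Pi^1_1$. For tag $0$, by (F2), it is $\Pi^1_1$ to say that $d$ consists of Borel codes and that for all $x\in[S]$ and $m$ exactly one $k$ has $x\in D_{m,k}$; and for fixed $n$ the remaining clause reads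
\[ \forall x,y\ \bigl[x\in[S]\wedge\forall m\ x\in D_{m,(n^\frown y)(m)}\ \rightarrow\ y\in K_{e(n)}\wedge f_\xi(x)\not\perp h_{e(n)}(y)\bigr], \]
which is $\Pi^1_1$ in $n,S,\varphi_\xi,d,b_{e(n)}$ when the $\Sigma^1_1$ form of membership is used in the antecedent. By (F3) all these clauses are $\Delta_1$ over $L_{\omega_1}$, and the quantifiers over $\eta\in I_\xi$ and $n\in\omega$ are bounded. So by (F4) the relation $\mathrm{Val}(\xi,\vec s,T,\varphi,c)$, saying that $c$ is a certificate at $\xi$ for $(T,\varphi)$ relative to the blocks read off from a sequence $\vec s=(T_\eta,\varphi_\eta,c_\eta)_{\eta<\xi}$, is $\Delta_1$.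

Let $\chi$ say that there is a sequence $\vec s=(T_\eta,\varphi_\eta,c_\eta)_{\eta\le\xi}$ with last term $(T,\varphi,c)$ such that for all $\eta\le\xi$: $(T_\eta,\varphi_\eta)$ is the $<_L$-least coded pair not among the earlier ones, $\mathrm{Val}(\eta,\vec s{\upharpoonright}\eta,T_\eta,\varphi_\eta,c_\eta)$ holds, and $\mathrm{Val}(\eta,\vec s{\upharpoonright}\eta,T_\eta,\varphi_\eta,c')$ fails for all $c'<_Lc_\eta$. The quantifiers expressing minimality range over sets $\{b:b<_La\}$, so by (F4) everything after ``there is $\vec s\,$'' is $\Delta_1$. The minimality clause is where both $\mathrm{Val}$ and its negation must be $\Sigma_1$.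
\end{proof}

\subsection*{The family in $L[G]$} Let $W$ be $L$ or a Laver extension $L[G]$. In $W$ evaluate the blocks from the reals $b_\xi$ and put $\mathcal A=\bigcup\{h_\xi[K_\xi]:\xi=-1\text{ or }\xi<\omega_1^L\}$.

\begin{proposition}\label{prop:sigma12}
In $W$, $\mathcal A$ is a mof which contains all Dirac measures and whose other members are nonatomic. It is defined by a parameter-free $\Sigma^1_2$ formula that does not depend on $W$.
\end{proposition}

\begin{proof}
\emph{Definability.} By Lemma~\ref{lem:branches}(c), $\omega_1^W=\omega_1^L$. A $\Sigma_1$ formula holds in $L_{\omega_1}$ if and only if it holds in some $L_\alpha$ with $\alpha<\omega_1$. So $\mu\in\mathcal A$ if and only if $\mu$ is a Dirac measure or there are a countable ordinal $\alpha$ and $\xi,T,\varphi,c\in L_\alpha$ with $L_\alpha\models\chi(\xi,T,\varphi,c)$ such that either $c=(1,S)$ and $\mu=f_\varphi(x)$ for some $x\in[S]$, or $c=(2,S,w)$ and $\mu=\pi(w)$. A measure $\mu$ is Dirac if and only if $\forall n\,\exists u\in2^n\ \mu(N_u)=1$. By (F4) this definition is $\Sigma_1$ over $HC^W$, and (F3) makes it $\Sigma^1_2$. Preservation of $\omega_1$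 is used here only: it ensures that the countable ordinals $\alpha$ of $W$ are those below $\omega_1^L$.

\emph{Orthogonality.} For fixed indices $\xi,\eta$, the statement that $h_\xi(x)\perp h_\eta(y)$ for all $x\in K_\xi$, $y\in K_\eta$ with $(\xi,x)\ne(\eta,y)$ is $\Pi^1_1$ in $b_\xi,b_\eta\in L$ and true in $L$. By (F1) it is true in $W$. A non-Dirac member $\mu$ of $\mathcal A$ is orthogonal to every $\delta_y$, so $\mu(\{y\})=0$ for all $y$.

\emph{Maximality.} First fix $\xi$ and let $x\in[S_\xi]$ be any branch in $W$. The clauses of $c_\xi$ are $\Pi^1_1$ for each fixed index, so they hold in $W$ by (F1). For tag $0$ we get $f_\xi(x)\not\perp h_{e(n)}(y)\in\mathcal A$, where $D(x)=n^\frown y$. For tag $1$, $f_\xi(x)=h_\xi(x)$ is itself in $\mathcal A$, and no probability measure is orthogonal to itself. For tag $2$, $f_\xi(x)\not\perp\pi(w)\in\mathcal A$. So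
\begin{equation}\label{eq:caught}
\text{for all $\xi<\omega_1$ and $x\in[S_\xi]$ in $W$, $f_\xi(x)$ is nonorthogonal to a member of $\mathcal A$.}
\end{equation}

Let $W=L$ and $\mu=\pi(y)$. The pair $T=\omega^{<\omega}$, $\varphi(t)=y{\upharpoonright}|t|$ is some $(T_\xi,\varphi_\xi)$, and $f_\xi$ is constant with value $\mu$. Apply \eqref{eq:caught} to any $x\in[S_\xi]$.

Let $W=L[G]$ and $\mu=\pi(y)$ with $y=\dot y^G$, $p\in G$ and $p\Vdash\dot y\in2^\omega$. In $L$, let $\mathcal D$ be the set of all $S_\xi$ such that $T_\xi\Vdash\dot y=g_{\varphi_\xi}(\dot x)$. It is dense below $p$: given $p'\le p$, Lemma~\ref{lem:reading}(b) gives a coded pair $(T,\varphi)$ with $T\le p'$ reading $\dot y$; it equals some $(T_\xi,\varphi_\xi)$, and $S_\xi\le T_\xi\le p'$. So some $S_\xi\in\mathcal D$ lies in $G$. Then $T_\xi\in G$, so $\mu=f_\xi(x_G)$, and $x_G\in[S_\xi]$ by \eqref{eq:generic}. Apply \eqref{eq:caught}.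
\end{proof}

\section{From $\Sigma^1_2$ to $\Pi^1_1$}\label{sec:pi11}

A $\Sigma^1_2$ definition says ``there is a witness with a $\Pi^1_1$ property''. The quantifier disappears if each member of the family carries its own witness. Orthogonality depends only on null sets, so we are free to replace a member $\mu$ by a measure with the same null sets, and we store the witness in the weights that the new measure gives to the pieces of a partition. The partition must be recoverable from the new measure, so it is defined from null sets alone. A Dirac measure leaves no room for this, being the only probability measure with its null sets; but the set of Dirac measures is arithmetical and needs no witness.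

\begin{lemma}\label{lem:coding}
Being nonatomic is arithmetical. There are maps $\operatorname{enc}(\mu,z)\in P(2^{\mathbb N})$ and $\operatorname{dec}(\mu)\in2^\omega$, defined for nonatomic $\mu$ and $z\in2^\omega$ and with arithmetical graphs, such that $\operatorname{enc}(\mu,z)$ has the same null sets as $\mu$ and $\operatorname{dec}(\operatorname{enc}(\mu,z))=z$.
\end{lemma}

\begin{proof}
By K\"onig's lemma $\mu$ is nonatomic if and only if $\max_{u\in2^n}\mu(N_u)\to0$. Let $\mu$ be nonatomic, and let $b$ be the leftmost branch of the pruned tree $\{s:\mu(N_s)>0\}$; so $b(k)=0$ if and only if $\mu(N_{(b\upharpoonright k)^\frown0})>0$. The sets $C_k=N_{(b\upharpoonright k)^\frown(1-b(k))}$ partition $2^{\mathbb N}\setminus\{b\}$, and $\bigcup_{k'\ge k}C_{k'}=N_{b\upharpoonright k}\setminus\{b\}$ has positive measure, since $\mu(N_{b\upharpoonright k})>0=\mu(\{b\})$. So infinitely many $C_k$ have positive measure. List them in increasing order of $k$ as $P_0,P_1,\dots$; then $\mu(\bigcup_iP_i)=1$. Put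
\[ \operatorname{enc}(\mu,z)(B)=\sum_ia_i\,\frac{\mu(B\cap P_i)}{\mu(P_i)},\qquad(a_{2i},a_{2i+1})=\begin{cases}2^{-i-1}\bigl(\tfrac13,\tfrac23\bigr)&\text{if }z(i)=0,\\[2pt]2^{-i-1}\bigl(\tfrac23,\tfrac13\bigr)&\text{if }z(i)=1,\end{cases} \]
and let $\operatorname{dec}(\mu)(i)=1$ if and only if $\mu(P_{2i})>\mu(P_{2i+1})$. The $a_i$ are positive with sum $1$, so $\theta=\operatorname{enc}(\mu,z)$ is a probability measure, and $\theta(B)=0$ if and only if $\mu(B\cap P_i)=0$ for all $i$, that is, $\mu(B)=0$. Hence $\theta$ is nonatomic and defines the same $b$ and the same $P_i$. As $\theta(P_i)=a_i$, we get $\operatorname{dec}(\theta)=z$. The branch $b$ and the sequence $(P_i)$ are defined from the numbers $\mu(N_s)$ by number quantifiers, and the graph of $\operatorname{enc}$ is expressed by its defining equation for all cylinders $B=N_s$.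
\end{proof}

We recall the effective Kondo uniformization theorem: to each $\Pi^1_1$ formula $\Phi(\mu,z)$ one can assign a $\Pi^1_1$ formula $\Phi^*(\mu,z)$ with the same parameters such that, provably in ZFC, $\Phi^*$ implies $\Phi$ and for every $\mu$ with $\exists z\,\Phi(\mu,z)$ there is exactly one $z$ with $\Phi^*(\mu,z)$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Work in $W$, which is $L$ or $L[G]$. Let $\mathcal A_{na}$ be the set of nonatomic members of the mof $\mathcal A$ of Proposition~\ref{prop:sigma12}. It is $\Sigma^1_2$, say $\mu\in\mathcal A_{na}\iff\exists y\in2^\omega\ \Psi(\mu,y)$ with $\Psi$ a parameter-free $\Pi^1_1$ formula independent of $W$. For $z\in2^\omega$ let $z_0(n)=z(2n)$ and $z_1(n)=z(2n+1)$. Let $\Phi(\mu,z)$ say that $\pi(z_0)=\mu$ and $\Psi(\mu,z_1)$; so a witness $z$ also contains a code for $\mu$. Since $\pi$ is onto, $\mu\in\mathcal A_{na}\iff\exists z\,\Phi(\mu,z)$. Put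
\[ \mathcal A'=\{\delta_x:x\in2^\omega\}\cup\{\operatorname{enc}(\mu,z):\Phi^*(\mu,z)\}. \]
The map sending $\delta_x$ to itself and $\mu\in\mathcal A_{na}$ to $\operatorname{enc}(\mu,z)$, for the unique $z$ with $\Phi^*(\mu,z)$, sends $\mathcal A$ onto $\mathcal A'$ and preserves null sets. So distinct members of $\mathcal A'$ are orthogonal, and a measure orthogonal to all of $\mathcal A'$ would be orthogonal to all of $\mathcal A$. Thus $\mathcal A'$ is a mof.

A measure $\theta$ lies in the second part of $\mathcal A'$ if and only if $\theta$ is nonatomic and
\[ \forall z\,\forall\mu\ \bigl[z=\operatorname{dec}(\theta)\wedge\mu=\pi(z_0)\ \rightarrow\ \mu\text{ is nonatomic}\wedge\operatorname{enc}(\mu,z)=\theta\wedge\Phi^*(\mu,z)\bigr]. \]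
Indeed, if $\theta=\operatorname{enc}(\mu,z)$ with $\Phi^*(\mu,z)$, then $\operatorname{dec}(\theta)=z$ and $\pi(z_0)=\mu\in\mathcal A_{na}$; conversely the displayed condition exhibits $\theta$ in this form. All clauses other than $\Phi^*$ are arithmetical, so the condition is $\Pi^1_1$, and the first part of $\mathcal A'$ is arithmetical. The resulting $\Pi^1_1$ formula has no parameters and does not depend on $W$.
\end{proof}

\section{An $F_\sigma$ equivalence relation with no definable transversal}\label{sec:sharp}

The relation $E$ of Theorem~\ref{thm:sharp} is an equivalence relation by the triangle inequality, and it is the union over $M$ of the closed relations $\forall n\,\bigl||a\cap n|-|b\cap n|\bigr|\le M$. A maximal discrete set for $a\ne b\wedge a\,E\,b$ is a \emph{transversal}: a subset of $[\omega]^\omega$ meeting every $E$-class in exactly one point. We identify infinite sets with their characteristic functions and use $k_x$ and $\widehat x$ from \eqref{eq:hat}. Note that $|\widehat x\cap N|$ is the number of $n$ with $k_x(n)<N$.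

\begin{lemma}\label{lem:interleave}
Let $S$ be a Laver tree.
\begin{enumerate}
\item[(a)] If $t,t'\in S^+$ have the same length, there are $x\supseteq t$ and $y\supseteq t'$ in $[S]$ with $\widehat x\,E\,\widehat y$.
\item[(b)] There are $x,y\in[S]$ such that $\widehat x\,E\,\widehat y$ fails.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $l=|t|=|t'|$. Choose $x(l),y(l),x(l+1),y(l+1),\dots$ in this order in the infinite successor sets, each so large that $k_x(n)<k_y(n)<k_x(n+1)$ for all $n\ge l$. For any $N$, the numbers of $n\ge l$ with $k_x(n)<N$ and with $k_y(n)<N$ differ by at most $1$, and the indices $n<l$ change the difference by at most $l$. So $\bigl||\widehat x\cap N|-|\widehat y\cap N|\bigr|\le l+1$.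

(b) Take any $x\in[S]$ and choose $y\in[S]$ entry by entry with $k_y(n)>k_x(2n)$ for all $n\ge|s_S|$. For $N=k_y(n)$ we get $|\widehat x\cap N|\ge2n+1$ and $|\widehat y\cap N|=n$.
\end{proof}

So the analog of Theorem~\ref{thm:dich} fails for $E$ and the continuous map $x\mapsto\widehat x$. By (a) with $t\ne t'$, no Laver tree has pairwise inequivalent values; by (b) and transitivity, no Laver tree has all its values equivalent to one point.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Suppose that in $L[G]$ the set $\{z:\psi(z)\}$ is a transversal, where $\psi$ is $\Sigma^1_2$ with parameters in $L$. The statement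
\begin{equation}\label{eq:unique}
\forall u,v\ \bigl[\psi(u)\wedge\psi(v)\wedge u\,E\,v\ \rightarrow\ u=v\bigr]
\end{equation}
is $\Pi^1_2$ and true in $L[G]$, so it is true in $L$ by (F1). There is $z\in L[G]$ with $\psi(z)$ and $z\,E\,\widehat{x_G}$. Take a name for $z$ and a condition forcing this, and apply Lemma~\ref{lem:reading}(b). We get a coded pair $(T,\varphi)\in L$ such that, with $g=g_\varphi$, the condition $T$ forces over $L$ the sentence
\[ \theta:\qquad\psi(g(\dot x))\ \wedge\ g(\dot x)\,E\,\widehat{\dot x}. \]
The plan is to find in $L$ a Laver tree all of whose branches satisfy $\theta$, and to contradict Lemma~\ref{lem:interleave}. Since $\psi$ is $\Sigma^1_2$ rather than Borel, we obtain the tree by making every branch generic over a countable model.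

\emph{Reflection to a countable model.} All subsets of $\mathbb P$ and of $\omega\times\mathbb P$ in $L$ belong to $L_{\omega_2}$, because $\mathbb P\subseteq L_{\omega_1}$. So $L$ and $L_{\omega_3}\models\mathrm{ZF}^-$ have the same generic filters $G'$, and $L[G']$ and $L_{\omega_3}[G']$ have the same reals, every real having a name given by a subset of $\omega\times\mathbb P$. As $\theta$ quantifies over reals only, it has the same truth value in the two extensions, and by the forcing theorem $L_{\omega_3}\models T\Vdash\theta$. From now on work in $L$. Let $M\prec L_{\omega_3}$ be countable and contain $T,\varphi,\mathbb P$ and the parameters of $\psi$, and let $\bar M$ be its transitive collapse. The collapse fixes reals, and hence Laver trees. So $\mathbb P^{\bar M}=\mathbb P\cap M$, the dense subsets of $\mathbb P^{\bar M}$ in $\bar M$ are the sets $D\cap M$ for dense $D\in M$, and $\bar M\models T\Vdash\theta$.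

\emph{A tree of generic branches.} Let $(D_m)_{m\in\omega}$ list the open dense subsets of $\mathbb P$ that belong to $M$. If $T'\in\mathbb P\cap M$, then by elementarity and Lemma~\ref{lem:branches}(a), applied finitely often, $T'$ has a pure extension in $M$ meeting $D_0,\dots,D_m$ along branches; this property quantifies over reals only, so $L_{\omega_3}$ is correct about it. Also $T'_t\in M$ for $t\in T'$. So the fusion system in the proof of Lemma~\ref{lem:branches}(b) can be built below $T$ with all $T^t\in M$. Let $S\le_0T$ be its fusion. For $x\in[S]$ put
\[ G_x=\{p\in\mathbb P\cap M:T^{x\upharpoonright k}\le p\text{ for some }k\ge|s_S|\}. \]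
The trees $T^{x\upharpoonright k}\in M$ decrease and lie below $T$, so $G_x$ is a filter on $\mathbb P\cap M$ containing $T$. Given $m$, the proof of Lemma~\ref{lem:branches}(b) gives $k\le l$ with $q=(T^{x\upharpoonright k})_{x\upharpoonright l}\in D_m$; here $q\in M$, and $T^{x\upharpoonright l}\le q$ by \eqref{eq:fusion}, so $q\in G_x\cap D_m$. If $D\in M$ is merely dense, its downward closure is some $D_m$, and by elementarity the condition $q\in G_x\cap D_m$ lies below a member of $D\cap M$, which is then in $G_x$. Thus $G_x$ is $\mathbb P^{\bar M}$-generic over $\bar M$. Its generic real is $x$, because $T^{x\upharpoonright k}$ has stem $x{\upharpoonright}k$ and every member of $G_x$ has a stem contained in one of these.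

\emph{The contradiction.} For $x\in[S]$ the transitive model $\bar M[G_x]$ of $\mathrm{ZF}^-$ satisfies $\psi(g(x))$ and $g(x)\,E\,\widehat x$. By (F1) both hold in $L$. So for $x,y\in[S]$, $\widehat x\,E\,\widehat y$ implies $g(x)\,E\,g(y)$, and then $g(x)=g(y)$ by \eqref{eq:unique}. Let $t,t'\in S^+$ have the same length $l$, and take $x,y$ as in Lemma~\ref{lem:interleave}(a). Then $\varphi(t)=g(x){\upharpoonright}l=g(y){\upharpoonright}l=\varphi(t')$. Hence $\varphi(t)$ depends only on $|t|$ for $t\in S^+$, and $g$ is constant on $[S]$, with value $z_0$ say. Then $\widehat x\,E\,z_0$ for all $x\in[S]$, so all $\widehat x$ with $x\in[S]$ are $E$-equivalent. This contradicts Lemma~\ref{lem:interleave}(b).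
\end{proof}

\begin{thebibliography}{9}

\bibitem{Mejak}
Severin Mejak, \emph{Orthogonality of measures and states}, arXiv:2204.02767 (2022).

\end{thebibliography}
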